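\title{A metric property that forces countable-dimensionality}

\begin{abstract}
Say that a compatible metric $\rho$ on a metrizable space $X$ has property $(\ast)$ if for every point $x$ and every sequence $y_1,y_2,\dots$ in $X$ there are indices $i\neq j$ with $\rho(y_i,y_j)\le\rho(x,y_i)$. By a theorem of Hattori, every metrizable space has a metric for which this holds whenever the sequence does not converge to $x$. We show that the restriction on the sequence cannot be dropped: for every metric on a separable metrizable space, the points $x$ at which the property holds form a countable-dimensional set, so the Hilbert cube has no metric with $(\ast)$. In the other direction, every separable strongly countable-dimensional space has a totally bounded metric with $(\ast)$, and some compact space that is not strongly countable-dimensional has such a metric as well.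
\end{abstract}

\section{The question and the results}\label{sec:intro}

All spaces in this paper are metrizable, and a \emph{metric on $X$} is a metric that induces the topology of $X$. We write $I=[0,1]$, and $I^\omega$ is the Hilbert cube, the product of copies of $I$ indexed by $k=1,2,\dots$.

Hattori proved that every metrizable space $X$ admits a metric $\rho$ with the following property.
\begin{itemize}
\item[(H)] For every $x\in X$ and every sequence $y_1,y_2,\dots$ in $X$ such that, for some $\delta>0$, $\rho(x,y_i)\ge\delta$ for infinitely many $i$, there are $i\neq j$ with $\rho(y_i,y_j)\le\rho(x,y_i)$.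
\end{itemize}
The question, posed in \cite{Hat}, is whether the condition involving $\delta$ can be dropped: does every metrizable space admit a metric $\rho$ with the stronger property below?
\begin{itemize}
\item[$(\ast)$] For every $x\in X$ and every sequence $y_1,y_2,\dots$ in $X$ there are $i\neq j$ with $\rho(y_i,y_j)\le\rho(x,y_i)$.
\end{itemize}
The answer is no, and the obstruction is dimension.

It helps to name the configuration that $(\ast)$ forbids. A finite or infinite sequence $(y_i)$ is \emph{spread around $x$} if
\begin{equation}\label{eq:spread}
\rho(y_i,y_j)>\max\{\rho(x,y_i),\rho(x,y_j)\}\qquad\text{for all } i\neq j .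
\end{equation}
Since $\rho$ is symmetric, \eqref{eq:spread} says precisely that $\rho(y_i,y_j)\le\rho(x,y_i)$ fails for every ordered pair $i\ne j$. Call $x$ a \emph{good} point of $\rho$ if no infinite sequence is spread around $x$. Then $(\ast)$ says that all points are good, and (H) says that every infinite sequence spread around $x$ converges to $x$. On compact spaces (H) costs nothing.

\begin{lemma}\label{lem:tb}
Every totally bounded metric has property \textup{(H)}.
\end{lemma}

\begin{proof}
Let $\rho(x,y_i)\ge\delta$ for infinitely many $i$. Cover $X$ by finitely many sets of diameter less than $\delta$. For two of these indices, say $i\neq j$, the points $y_i,y_j$ lie in the same set, and $\rho(y_i,y_j)<\delta\le\rho(x,y_i)$.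
\end{proof}

What $(\ast)$ adds is thus a condition at small scales. Points spread around $x$ lie, as seen from $x$, in substantially different directions, and the following cases show how many directions there can be.

\begin{example}[ultrametrics]\label{ex:ultra}
If $\rho(y,y')\le\max\{\rho(x,y),\rho(x,y')\}$ for all $x,y,y'$, then not even two points can be spread around a point, and $(\ast)$ holds. The strict inequality in \eqref{eq:spread} is essential here: in an ultrametric space $\rho(x,y)>\rho(x,y')$ forces $\rho(y,y')=\rho(x,y)$, so any sequence whose distances to $x$ strictly decrease satisfies \eqref{eq:spread} with $\ge$ in place of $>$.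
\end{example}

\begin{example}[the maximum norm]\label{ex:max}
For real numbers, $|a-b|>\max\{|a-c|,|b-c|\}$ holds exactly when $c$ lies strictly between $a$ and $b$. Let $y,y'$ be spread around $x$ in $\mathbb R^n$ with the maximum norm, and let $k$ be a coordinate at which $\|y-y'\|$ is attained. Then $x_k$ lies strictly between $y_k$ and $y'_k$, so the sets $\{k:y_k>x_k\}$ and $\{k:y'_k>x_k\}$ differ. Hence at most $2^n$ points can be spread around $x$, and $(\ast)$ holds. The $2^n$ points of $x+\{-1,1\}^n$ show that the bound is attained.
\end{example}

\begin{example}[a Hilbert cube]\label{ex:cube}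
On $\prod_{k\ge1}[-2^{-k},2^{-k}]$ take the metric $\sup_k|a_k-b_k|$, which induces the product topology. Let $y_j$ have the coordinates $-2^{-j}$ in the places $k<j$, $2^{-j}$ in the place $k=j$, and $0$ in the places $k>j$. The distance from $y_j$ to the origin is $2^{-j}$, and for $i<j$ the $i$th coordinates of $y_i$ and $y_j$ differ by $2^{-i}+2^{-j}>2^{-i}$. So $(y_j)$ is spread around the origin, and $(\ast)$ fails.
\end{example}

These cases suggest that $(\ast)$ is a finiteness condition on dimension near each point. But they concern particular metrics, and a change of metric can achieve a lot. On the countable set $\{x,y_1,y_2,\dots\}$ the metric with $\rho(x,y_i)=1$ and $\rho(y_i,y_j)=2$ violates even (H), while the $0$--$1$ metric on the same discrete space is an ultrametric. One might hope to repair the metric of Example~\ref{ex:cube} too. Our first theorem excludes this.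

A space is \emph{zero-dimensional} if its covering dimension $\dim$ is at most $0$; it is \emph{countable-dimensional} if it is a countable union of zero-dimensional subspaces, and \emph{strongly countable-dimensional} if it is a countable union of \emph{closed} finite-dimensional subspaces.

\begin{theorem}\label{thm:A}
Let $X$ be a separable metrizable space, $\rho$ any metric on $X$, $D$ a countable dense subset of $X$, and $\varepsilon_1,\varepsilon_2,\dots>0$. There is a countable-dimensional set $Z\subset X$ such that for each $x\in X\setminus Z$ there are $y_1,y_2,\dots\in D$ with $\rho(x,y_i)\le\varepsilon_i$ for all $i$ and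
\[
\rho(y_i,y_j)>\max\{\rho(x,y_i),\rho(x,y_j)\}\qquad(i\neq j).
\]
In particular, the set of good points of any metric on $X$ is countable-dimensional.
\end{theorem}

\begin{corollary}\label{cor:B}
If a metrizable space $X$ has a separable subspace that is not countable-dimensional, for example if $X=I^\omega$, then no metric on $X$ has $(\ast)$. Hence the condition involving $\delta$ in \textup{(H)} cannot be dropped.
\end{corollary}

For every metric on the Hilbert cube, then, $(\ast)$ fails at all points outside a countable-dimensional set, and it fails through sequences that converge to the point as fast as one prescribes; such sequences are invisible to (H). The next two results go in the opposite direction.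

\begin{theorem}\label{thm:C}
Every separable strongly countable-dimensional metrizable space has a totally bounded metric with $(\ast)$.
\end{theorem}

\begin{proposition}\label{prop:D}
There is a compact metrizable space that is not strongly countable-dimensional but has a metric with $(\ast)$.
\end{proposition}

For separable metrizable spaces we therefore have
\[
\text{strongly countable-dimensional}\ \Longrightarrow\ \text{a metric with }(\ast)\ \Longrightarrow\ \text{countable-dimensional},
\]
and the first implication is not reversible. We do not settle whether the second one is.

\section{Facts from dimension theory}\label{sec:dim}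

Recall that $\dim X\le n$ if every finite open cover of $X$ has a finite open refinement in which each point lies in at most $n+1$ members, and that $\dim\emptyset=-1$; the empty set counts as zero-dimensional. A \emph{partition} between disjoint closed sets $A,B\subset X$ is a closed set $L$ such that $X\setminus L=U\cup V$ with $U,V$ open and disjoint, $A\subset U$ and $B\subset V$. We use the following textbook facts, in which $X$ is separable and metrizable; see \cite{Eng}.
\begin{itemize}
\item[(D1)] $X$ is zero-dimensional if and only if it has a base of clopen sets. If $Y\subset X$, then $\dim Y\le\dim X$.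
\item[(D2)] \emph{Separation} \cite[1.2.11]{Eng}. If $A,B\subset X$ are disjoint and closed and $Z\subset X$ is zero-dimensional, there is a partition between $A$ and $B$ that misses $Z$.
\item[(D3)] \emph{Partitions of a cube} \cite[1.8.1]{Eng}. If $L_n$ is a partition in $I^m$ between the faces $\{x_n=0\}$ and $\{x_n=1\}$ for $n=1,\dots,m$, then $L_1\cap\dots\cap L_m\neq\emptyset$. This is equivalent to Brouwer's fixed point theorem.
\item[(D4)] \emph{Decomposition} \cite[1.5.8]{Eng}. If $\dim X\le d$ with $d\ge0$, then $X$ is a union of $d+1$ zero-dimensional subspaces.
\item[(D5)] \emph{Addition} \cite[1.5.10]{Eng}. $\dim(Y\cup Y')\le\dim Y+\dim Y'+1$ for $Y,Y'\subset X$. By induction, a union of $d\ge1$ zero-dimensional subspaces has dimension at most $d-1$.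
\item[(D6)] \emph{Enlargement} \cite[1.5.11]{Eng}. If $Y\subset X$ and $\dim Y\le n$, there is a $G_\delta$-set $Y^*\subset X$ with $Y\subset Y^*$ and $\dim Y^*\le n$.
\end{itemize}
By (D1), a subspace of a separable countable-dimensional space is countable-dimensional. We also need to know that cubes are as large as they look; we recall the classical argument.

\begin{lemma}\label{lem:cubes}
For $m\ge1$ we have $\dim I^m\ge m$. The Hilbert cube $I^\omega$ is not countable-dimensional.
\end{lemma}

\begin{proof}
Suppose that $T=I^m$ has dimension at most $m-1$, or that $T=I^\omega$ is countable-dimensional. In both cases, using (D4) in the first, $T=\bigcup_nZ_n$ with one zero-dimensional set $Z_n$ for each coordinate $n$ of $T$. By (D2) there is a partition $L_n$ between $\{x_n=0\}$ and $\{x_n=1\}$ that misses $Z_n$. Every point of $T$ lies in some $Z_n$, so $\bigcap_nL_n=\emptyset$. For $T=I^m$ this contradicts (D3). For $T=I^\omega$, compactness gives $m$ with $L_1\cap\dots\cap L_m=\emptyset$. The traces of $L_1,\dots,L_m$ on $I^m\times\{(0,0,\dots)\}$ are partitions between the $m$ pairs of opposite faces of $I^m$, which again contradicts (D3).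
\end{proof}

\section{A tree of balls: good points are countable-dimensional}\label{sec:A}

Fix $X,\rho,D$ and $(\varepsilon_i)$ as in Theorem~\ref{thm:A}, and write $B(y,r)=\{z:\rho(z,y)\le r\}$ for the closed ball.

We try to build a sequence spread around $x$ one point at a time. It suffices to find balls $B_i=B(y_i,r_i)$ with $r_1\ge r_2\ge\cdots$ such that $x$ lies in every $B_i$ and each center lies outside the earlier balls: then $\rho(y_i,y_j)>r_i\ge\max\{\rho(x,y_i),\rho(x,y_j)\}$ for $i<j$. After $n$ steps the next center must be close to $x$ and outside $B_1\cup\dots\cup B_n$. A center on one of the spheres is of no use, because the inequality must be strict. So the construction can go on only if $x$ is a limit of points outside $B_1\cup\dots\cup B_n$, and this is the invariant to preserve. A point may satisfy the invariant at stage $n$ and lose it for every choice of the next ball. The heart of the proof is that, for given $B_1,\dots,B_n$, the points that get stuck in this way form a zero-dimensional set: the very balls that fail to continue the construction cut this set into clopen pieces. Taking centers in $D$ and rational radii leaves only countably many such sets.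

Let $\mathcal S$ be the set of finite sequences $s=((y_1,r_1),\dots,(y_n,r_n))$, $n\ge0$, such that $y_i\in D$, the $r_i$ are positive rationals with $r_1\ge\dots\ge r_n$ and $r_i\le\varepsilon_i$, and $\rho(y_i,y_j)>r_i$ for $i<j$. The set $\mathcal S$ is countable. For $s\in\mathcal S$ as above put
\[
G_s=X\setminus\bigcup_{i\le n}B(y_i,r_i),\qquad P_s=\bigcap_{i\le n}B(y_i,r_i)\cap\overline{G_s}.
\]
The set $G_s$ is open, and $G_\emptyset=P_\emptyset=X$ for the empty sequence. A \emph{successor} of $s$ is a member of $\mathcal S$ of the form $t=s^{\frown}(y,r)$. By the definition of $\mathcal S$, the sequence $s^{\frown}(y,r)$ is a successor of $s$ if and only if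
\begin{equation}\label{eq:succ}
y\in D\cap G_s,\qquad r\in\mathbb Q,\qquad 0<r\le\varepsilon_{n+1},\qquad\text{and } r\le r_n \text{ if } n\ge1 .
\end{equation}
The points stuck at $s$ form the set
\[
Z_s=P_s\setminus\bigcup\{P_t: t \text{ is a successor of } s\}.
\]

\begin{example}[the line]\label{ex:line}
Let $X=\mathbb R$ with the usual metric, $D=\mathbb Q$ and $\varepsilon_i=1$. For $s=((y_1,r_1))$ the set $P_s$ is the boundary $\{y_1-r_1,y_1+r_1\}$ of the ball. These sets cover $\mathbb Q$ and nothing else, so $Z_\emptyset$ is the set of irrationals. Let $t=s^{\frown}(y_2,r_2)$ be a successor and suppose $x\in P_t$. Then $x\in P_s$, say $x=y_1+r_1$. The center $y_2$ lies outside $[y_1-r_1,y_1+r_1]$ and within $r_2\le r_1$ of $x$, so $y_2>x$. The two balls then cover $[y_1-r_1,y_2]$, a neighborhood of $x$, and $x\notin\overline{G_t}$. So $P_t=\emptyset$ and $Z_s=P_s$. Every point is stuck after at most one step, and the sets $Z_s$ decompose $\mathbb R$ into the irrationals and countably many pairs of rationals.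
\end{example}

Figure~\ref{fig:balls} shows the second step in the plane, where the next lemma has visible content.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!15] (0,0) circle (2);
\draw (0,0) circle (2);
\draw (2.4,0) circle (0.9);
\draw[very thick] (-21.2:2) arc (-21.2:21.2:2);
\fill (0,0) circle (1.3pt) node[below] {$y_1$};
\fill (2.4,0) circle (1.3pt) node[right] {$y$};
\fill (10:2) circle (1.5pt) node[left] {$x$};
\draw[fill=white] (21.2:2) circle (2pt);
\draw[fill=white] (-21.2:2) circle (2pt);
\node at (-0.9,0.9) {$B(y_1,r_1)$};
\node at (3.35,0.8) {$B$};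
\node at (2.9,-1.6) {$G_s$};
\end{tikzpicture}
\caption{The Euclidean plane, $s=((y_1,r_1))$. The set $P_s$ is the large circle and $G_s$ is its exterior. A ball $B=B(y,r)$ with center $y\in G_s$ and with $x$ in its interior cuts an arc out of $P_s$. The endpoints of the arc (white) form $P_t$ for $t=s^{\frown}(y,r)$. They do not belong to $Z_s$, so $Z_s\cap B$ is clopen in $Z_s$.}
\label{fig:balls}
\end{figure}

\begin{lemma}\label{lem:Zs}
Each $Z_s$ is zero-dimensional.
\end{lemma}

\begin{proof}
Let $s$ have length $n$, let $x\in Z_s$ and $\eta>0$. By (D1) it suffices to find a clopen subset of $Z_s$ that contains $x$ and lies in the open $\eta$-ball about $x$. Choose a rational $r$ with $0<r<\eta/2$, $r\le\varepsilon_{n+1}$, and $r\le r_n$ if $n\ge1$. Since $x\in\overline{G_s}$, the open $r$-ball about $x$ meets $G_s$ in a nonempty open set, which contains a point $y\in D$. By \eqref{eq:succ}, $t=s^{\frown}(y,r)$ is a successor of $s$. The ball $B=B(y,r)$ contains $x$, each $z\in B$ satisfies $\rho(z,x)<2r<\eta$, and $G_t=G_s\setminus B$. We claim that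
\begin{equation}\label{eq:clopen}
Z_s\cap B=Z_s\setminus\overline{G_t}.
\end{equation}
Let $z\in Z_s\cap B$. Then $z$ lies in all $n+1$ balls of $t$, because $z\in P_s$ and $z\in B$. Since $z\in Z_s$, we have $z\notin P_t$, and the only condition of $P_t$ that can fail is $z\in\overline{G_t}$. Conversely, let $z\in Z_s\setminus B$. Then $z\in\overline{G_s}$ and $X\setminus B$ is an open neighborhood of $z$. For every neighborhood $O$ of $z$ the neighborhood $O\setminus B$ meets $G_s$, so $O$ meets $G_s\setminus B=G_t$, and $z\in\overline{G_t}$. This proves \eqref{eq:clopen}. Its left side is closed in $Z_s$ and its right side is open in $Z_s$.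
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $Z=\bigcup_{s\in\mathcal S}Z_s$. It is countable-dimensional by Lemma~\ref{lem:Zs}, since $\mathcal S$ is countable. Let $x\notin Z$. We have $x\in P_\emptyset$, and if $x\in P_s$, then $x\notin Z_s$ gives a successor $t$ of $s$ with $x\in P_t$. Induction yields pairs $(y_1,r_1),(y_2,r_2),\dots$ whose initial segments $s_n$ all lie in $\mathcal S$ and satisfy $x\in P_{s_n}$. Hence $y_i\in D$ and $\rho(x,y_i)\le r_i\le\varepsilon_i$, and for $i<j$
\[
\rho(y_i,y_j)>r_i=\max\{r_i,r_j\}\ge\max\{\rho(x,y_i),\rho(x,y_j)\}.
\]
So $(y_i)$ is spread around $x$, and $x$ is not good. The good points form a subset of $Z$, hence a countable-dimensional set.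
\end{proof}

Separability entered twice: it makes $\mathcal S$ countable, and it lets (D1) turn a base of clopen sets into zero-dimensionality. No special property of the metric was used.

\begin{proof}[Proof of Corollary~\ref{cor:B}]
Let $\rho$ have $(\ast)$ on $X$ and let $Y\subset X$ be separable. The restriction of $\rho$ is a metric on $Y$ for which all points of $Y$ are good, so $Y$ is countable-dimensional by Theorem~\ref{thm:A}. This is the first assertion, and by Lemma~\ref{lem:cubes} it applies to $X=Y=I^\omega$.
\end{proof}

\section{Metrics with few active coordinates}\label{sec:C}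

Every separable metrizable space embeds in $I^\omega$ by a sequence of coordinate functions $f_k$, and a weighted supremum of coordinate differences is then a metric. With finitely many coordinates the sign count of Example~\ref{ex:max} gives $(\ast)$. In Example~\ref{ex:cube} infinitely many coordinates vary near the origin, and each of them separates a new point from the later ones. We shall see that it suffices to have, near each single point, only finitely many coordinates that vary, and then construct such coordinates from a dimension hypothesis.

For a continuous $f\colon X\to I$ let $N(f)$ be the set of points that have no neighborhood on which $f$ is constant. The set $N(f)$ is closed, since its complement is a union of open sets.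

\begin{lemma}\label{lem:coord}
Let $f_1,f_2,\dots\colon X\to I$ be continuous, let $(f_k)_k\colon X\to I^\omega$ be an embedding, and suppose that each $x\in X$ lies in only finitely many of the sets $N(f_k)$. Then $\rho(x,y)=\sup_k2^{-k}|f_k(x)-f_k(y)|$ is a totally bounded metric on $X$ with $(\ast)$.
\end{lemma}

The neighborhoods of $x$ on which the inactive functions are constant may shrink to $x$ as $k$ grows, so no neighborhood of $x$ need look like a subset of $\mathbb R^n$. The weights compensate: against a fixed $y_i$, only finitely many coordinates weigh enough to matter.

\begin{proof}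
The formula $\sup_k2^{-k}|a_k-b_k|$ defines a metric on the compact space $I^\omega$, and $\rho$ is its pullback under an embedding. So $\rho$ is a totally bounded metric on $X$. Suppose that an infinite sequence $(y_i)$ is spread around $x$, and put $r_i=\rho(x,y_i)$. Then $y_i\to x$ by Lemma~\ref{lem:tb}. Also $r_i>0$: if $y_i=x$, then $\rho(y_i,y_j)=r_j$ for $j\ne i$, against \eqref{eq:spread}.

Let $F=\{k:x\in N(f_k)\}$, a finite set, and attach to each index $i$ the subset $\sigma(i)=\{k\in F:f_k(y_i)>f_k(x)\}$. There are finitely many subsets of $F$, so $\sigma$ is constant on an infinite set $J$ of indices. Fix $i\in J$. The set $K=\{k\notin F:2^{-k}\ge r_i\}$ is finite because $r_i>0$, and each $f_k$ with $k\in K$ is constant near $x$. Since $y_j\to x$, there is $j\in J$, $j\neq i$, with $f_k(y_j)=f_k(x)$ for all $k\in K$.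

The supremum that defines $\rho(y_i,y_j)$ is positive and its terms are at most $2^{-k}$, so it is attained at some $k$. For this $k$,
\[
2^{-k}|f_k(y_i)-f_k(y_j)|>\max\{r_i,r_j\}\ge2^{-k}\max\{|f_k(y_i)-f_k(x)|,\,|f_k(y_j)-f_k(x)|\}.
\]
The first inequality gives $2^{-k}>r_i$, so $k\in K$ or $k\in F$. The outer terms show, as in Example~\ref{ex:max}, that $f_k(x)$ lies strictly between $f_k(y_i)$ and $f_k(y_j)$. This excludes $k\in K$, where $f_k(y_j)=f_k(x)$. It also excludes $k\in F$, because $k$ would belong to exactly one of $\sigma(i)$ and $\sigma(j)$, while $\sigma(i)=\sigma(j)$. This contradiction proves $(\ast)$.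
\end{proof}

To apply the lemma we need functions that separate given closed sets and have small sets $N(f)$. The model is the Cantor function on $I$, which climbs from $0$ to $1$ and is locally constant off the Cantor set. The next two lemmas produce such staircases with plateaus at prescribed places. One closed zero-dimensional set can be absorbed into the two closed sets that are to be separated.

\begin{lemma}\label{lem:thick}
Let $G$ be separable metrizable, let $A,B\subset G$ be disjoint and closed, and let $Q\subset G$ be closed and zero-dimensional. There are disjoint closed sets $A'\supset A$ and $B'\supset B$ with $Q\subset\operatorname{int}A'\cup\operatorname{int}B'$.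
\end{lemma}

\begin{proof}
By (D2) there are disjoint open sets $U\supset A$ and $V\supset B$ with $Q\subset U\cup V$. The sets $A\cup(Q\setminus V)\subset U$ and $B\cup(Q\setminus U)\subset V$ are disjoint, they are closed because $Q$ is closed, and they cover $Q$ because $U\cap V=\emptyset$. By normality they have open neighborhoods with disjoint closures; let $A'$ and $B'$ be these closures.
\end{proof}

A Urysohn function for $A',B'$ is locally constant at every point of $Q$. To treat countably many sets $E_1,E_2,\dots$ we repeat this step, subject to two constraints: the plateaus already built must survive, and the corrections must be summable. Both are met by cutting the range into dyadic intervals and working separately over each interval, with the plateaus placed at its endpoints.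

\begin{lemma}\label{lem:stair}
Let $X$ be separable metrizable, let $A,B\subset X$ be disjoint and closed, and let $E_1,E_2,\dots\subset X$ be closed and zero-dimensional. There is a continuous $f\colon X\to I$ with $f|A=0$, $f|B=1$ and $N(f)\cap\bigcup_nE_n=\emptyset$.
\end{lemma}

\begin{proof}
Let $\Delta_n=\{j2^{-n}:0\le j\le2^n\}$, so $\Delta_n\subset\Delta_{n+1}$. Let $f_0\colon X\to I$ be continuous with $f_0|A=0$ and $f_0|B=1$. Given a continuous $f_n\colon X\to I$, define $f_{n+1}$ as follows. For $0\le j<2^n$ put
\[
G_j=f_n^{-1}\bigl([j2^{-n},(j+1)2^{-n}]\bigr),\qquad A_j=f_n^{-1}(j2^{-n}),\qquad B_j=f_n^{-1}((j+1)2^{-n}).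
\]
The $G_j$ form a finite closed cover of $X$. Apply Lemma~\ref{lem:thick} in the space $G_j$ to $A_j$, $B_j$ and $Q=E_{n+1}\cap G_j$, obtaining $A_j'$ and $B_j'$. By Urysohn's lemma choose $f_{n+1}|G_j$ continuous, with values in $[j2^{-n},(j+1)2^{-n}]$, equal to $j2^{-n}$ on $A_j'$ and to $(j+1)2^{-n}$ on $B_j'$. If $j<j'$ and $G_j\cap G_{j'}\ne\emptyset$, then $j'=j+1$ and $G_j\cap G_{j+1}=B_j=A_{j+1}$, where both definitions give $(j+1)2^{-n}$. So $f_{n+1}$ is well defined and continuous on $X$. It has three properties.
\begin{itemize}
\item[(i)] $|f_{n+1}-f_n|\le2^{-n}$, since on $G_j$ both functions take values in one interval of length $2^{-n}$.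
\item[(ii)] $f_{n+1}=f_n$ on $f_n^{-1}(\Delta_n)=\bigcup_j(A_j\cup B_j)$.
\item[(iii)] Each $x\in E_{n+1}$ has a neighborhood on which $f_{n+1}$ is constant with value in $\Delta_n$.
\end{itemize}
For (iii), let $j$ be an index with $x\in G_j$. Then $x$ is interior to $A'_j$ or to $B'_j$ relative to $G_j$, so there is an open $O_j\subset X$ containing $x$ such that $f_{n+1}$ is constant on $O_j\cap G_j$, with the value $f_{n+1}(x)\in\Delta_n$. Let $O$ be the intersection of these $O_j$, with the closed sets $G_l$ that do not contain $x$ removed. Then $O$ is an open neighborhood of $x$, each point of $O$ lies in some $O_j\cap G_j$ with $x\in G_j$, and so $f_{n+1}=f_{n+1}(x)$ on $O$.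

By (i) the $f_n$ converge uniformly to a continuous $f\colon X\to I$. By (ii) and $\Delta_n\subset\Delta_{n+1}$, once $f_m(z)\in\Delta_m$ we have $f_{m'}(z)=f_m(z)$ for all $m'\ge m$, and so $f(z)=f_m(z)$. With $m=0$ this gives $f|A=0$ and $f|B=1$. With $m=n+1$ it shows that $f$ is constant on the neighborhood in (iii), so $N(f)\cap E_{n+1}=\emptyset$ for all $n\ge0$.
\end{proof}

\begin{remark}\label{rem:closed}
The sets $E_n$ must be closed. For $X=I$, $A=\{0\}$, $B=\{1\}$ the lemma gives a staircase that is locally constant at every rational, but no such function is locally constant at every irrational. Indeed, if $N(f)\subset\mathbb Q$, then $f$ is constant on each of the countably many intervals that make up $I\setminus N(f)$, so $f(I)$ is countable and connected, that is, a single point.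
\end{remark}

The plan for Theorem~\ref{thm:C} is to let each new set $N(f_k)$ lower by one the dimension of every intersection of earlier ones. Take first $X=I$. We want the sets $N(f_k)$ to be zero-dimensional and pairwise disjoint. Choose $f_1$ with $N(f_1)$ missing $\mathbb Q$; then $N(f_1)$ is a closed subset of the irrationals, hence zero-dimensional. Choose $f_2$ with $N(f_2)$ missing $\mathbb Q$ and $N(f_1)$, choose $f_3$ with $N(f_3)$ missing $\mathbb Q$, $N(f_1)$ and $N(f_2)$, and so on; Lemma~\ref{lem:stair} applies each time. In general the role of $\mathbb Q$ is played by the set $E$ below.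

\begin{lemma}\label{lem:peel}
Let $M$ be separable metrizable with $\dim M\le d$, $d\ge0$. There is a zero-dimensional $F_\sigma$-set $E\subset M$ with $\dim(M\setminus E)\le d-1$.
\end{lemma}

\begin{proof}
For $d=0$ take $E=M$. For $d\ge1$ write $M=M_0\cup\dots\cup M_d$ with all $M_j$ zero-dimensional, by (D4). The set $M_0$ has a complement of dimension at most $d-1$, but it need not be an $F_\sigma$-set, so we shrink it. By (D5), $\dim(M_1\cup\dots\cup M_d)\le d-1$, and by (D6) this union lies in a $G_\delta$-set $M^*\subset M$ with $\dim M^*\le d-1$. The set $E=M\setminus M^*$ is an $F_\sigma$-set contained in $M_0$, so it is zero-dimensional by (D1), and $M\setminus E=M^*$.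
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
We may assume $X\neq\emptyset$. Let $X=\bigcup_iF_i$ with $F_i$ closed and $\dim F_i\le d_i$, where $d_i\ge0$ is an integer. Let $\mathcal B$ be a countable base, and let $(A_k,B_k)_{k\ge1}$ enumerate, with repetitions if necessary, all pairs $(\overline U,X\setminus V)$ with $U,V\in\mathcal B$ and $\overline U\subset V$. Any continuous $f_k\colon X\to I$ with $f_k|A_k=0$ and $f_k|B_k=1$ give an embedding $(f_k)_k\colon X\to I^\omega$: if $x\in O$ with $O$ open, choose $U,V\in\mathcal B$ with $x\in U\subset\overline U\subset V\subset O$; for the corresponding $k$ we have $x\in\{f_k<1\}\subset O$, so the sets $\{f_k<1\}$ form a base of $X$, which makes the map injective and its inverse continuous.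

For a finite set $S$ of indices write $N_S=\bigcap_{l\in S}N(f_l)$, with $N_\emptyset=X$. We choose such $f_1,f_2,\dots$ inductively so that, for every $k\geq 0$,
\begin{equation}\label{eq:D}
\dim(F_i\cap N_S)\le\max\{d_i-|S|,-1\}\qquad\text{for all } i \text{ and all } S\subset\{1,\dots,k\}.
\end{equation}
For $k=0$ this is $\dim F_i\le d_i$. Let $k\ge1$ and let $f_1,\dots,f_{k-1}$ satisfy \eqref{eq:D} for $k-1$. Consider a pair $(i,S)$ with $S\subset\{1,\dots,k-1\}$ and $M_{i,S}=F_i\cap N_S\ne\emptyset$. Then \eqref{eq:D} forces $d_i-|S|\ge0$ and $\dim M_{i,S}\le d_i-|S|$. Lemma~\ref{lem:peel} gives a zero-dimensional $F_\sigma$-subset $E_{i,S}$ of $M_{i,S}$ with $\dim(M_{i,S}\setminus E_{i,S})\le d_i-|S|-1$. Because $F_i$ and $N_S$ are closed in $X$, the set $E_{i,S}$ is a countable union of closed subsets of $X$, each zero-dimensional by (D1). There are countably many pairs $(i,S)$, so Lemma~\ref{lem:stair} gives $f_k$ with $f_k|A_k=0$, $f_k|B_k=1$ and $N(f_k)$ disjoint from all $E_{i,S}$. Then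
\[
F_i\cap N_{S\cup\{k\}}=M_{i,S}\cap N(f_k)\subset M_{i,S}\setminus E_{i,S},
\]
and (D1) gives \eqref{eq:D} for $S\cup\{k\}$. If $M_{i,S}=\emptyset$, then $F_i\cap N_{S\cup\{k\}}=\emptyset$; and for index sets that do not contain $k$ nothing has changed.

By \eqref{eq:D}, $F_i\cap N_S=\emptyset$ whenever $|S|=d_i+1$, so a point of $F_i$ lies in at most $d_i$ of the sets $N(f_k)$. Lemma~\ref{lem:coord} completes the proof.
\end{proof}

That the $F_i$ are closed was used only to make the pieces of $E_{i,S}$ closed in $X$. By Remark~\ref{rem:closed}, Lemma~\ref{lem:stair} cannot do without this, so the proof does not carry over as it stands to spaces that are only assumed countable-dimensional.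

\section{A Cantor set with cubes inserted}\label{sec:D}

For Proposition~\ref{prop:D} we need a compact space in which every open set contains cubes of arbitrarily large dimension, so that Baire's theorem rules out strong countable-dimensionality, while only finitely many coordinates are active at each point. The closure of the graph of $\sin(1/t)$ inserts an interval over $t=0$. We insert in the same way a cube $I^n$ over the $n$th point of a dense sequence in the Cantor set. Over the Cantor set the oscillating functions can be taken locally constant, so the coordinates of $I^n$ are active only on the $n$th inserted cube.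

\begin{proof}[Proof of Proposition~\ref{prop:D}]
\emph{Construction.} Let $C=\{0,1\}^\omega$, with coordinates $c(1),c(2),\dots$. A \emph{cylinder} is the set of all $c\in C$ with finitely many prescribed initial coordinates; cylinders are clopen and uncountable, and they form a base. Let $q_1,q_2,\dots$ be distinct points forming a dense subset of $C$, and put $R=C\setminus\{q_1,q_2,\dots\}$. Every cylinder meets $R$. For each $n$ fix a sequence $a^n_1,a^n_2,\dots$ in $I^n$ that lists each point of a countable dense set infinitely often; every point of $I^n$ is then the limit of a subsequence. For $c\neq q_n$ let $m_n(c)$ be the first place where $c$ and $q_n$ differ, and put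
\[
u_n\colon C\setminus\{q_n\}\to I^n,\qquad u_n(c)=a^n_{m_n(c)} .
\]
The map $u_n$ is constant on the cylinder determined by the first $m_n(c)$ coordinates of $c$, so it is locally constant. Let $\Gamma=\{(c,(u_n(c))_n):c\in R\}$, and let $M$ be the closure of $\Gamma$ in the compact metrizable space $C\times\prod_nI^n$. Let $\pi\colon M\to C$ and $v_n\colon M\to I^n$ be the projections, and $C_n=\pi^{-1}(q_n)$. The sets $C_n$ are compact and pairwise disjoint.

\emph{The fibers of $\pi$.} We first show that
\begin{equation}\label{eq:vn}
v_n=u_n\circ\pi\quad\text{on the open set } M\setminus C_n .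
\end{equation}
Let $p\in M\setminus C_n$ be the limit of points $p_l\in\Gamma$. Then $\pi(p_l)\to\pi(p)\neq q_n$ and $u_n$ is continuous at $\pi(p)$, so $v_n(p)=\lim_l u_n(\pi(p_l))=u_n(\pi(p))$.

If $c\in R$, then \eqref{eq:vn} determines all coordinates of a point over $c$, so $\pi^{-1}(c)$ is a single point. On $C_n$, \eqref{eq:vn} gives $v_m=u_m(q_n)$ for all $m\ne n$, so $v_n|C_n$ is injective. It is also onto $I^n$. Given $a\in I^n$, choose $m_1<m_2<\cdots$ with $a^n_{m_l}\to a$. The set $\{c:m_n(c)=m_l\}$ is a cylinder, so it contains a point $c_l\in R$. Then $c_l\to q_n$, $u_n(c_l)=a^n_{m_l}\to a$, and $u_m(c_l)\to u_m(q_n)$ for $m\neq n$. So the points of $\Gamma$ over the $c_l$ converge to a point $p\in C_n$ with $v_n(p)=a$. By compactness $v_n$ maps $C_n$ homeomorphically onto $I^n$.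

\emph{$M$ is not strongly countable-dimensional.} Let $V\subset M$ be open and nonempty. It contains a point of $\Gamma$, which is the whole fiber $\pi^{-1}(c)$ of some $c\in R$. The set $\pi(M\setminus V)$ is compact and misses $c$, so its complement $W$ is an open neighborhood of $c$ with $\pi^{-1}(W)\subset V$. Since $C$ has no isolated points, $W$ contains infinitely many points of the dense set $\{q_m\}$, and $V\supset C_m$ for infinitely many $m$. By Lemma~\ref{lem:cubes} and (D1), $\dim V\ge m$ for these $m$. Thus no finite-dimensional subset of $M$ has an interior point. If $M$ were a countable union of closed finite-dimensional sets, Baire's theorem would give one of them an interior point.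

\emph{$M$ has a metric with $(\ast)$.} The space $C\times\prod_nI^n$ is a subspace of a countable product of copies of $I$. List its coordinate functions, restricted to $M$, as $f_1,f_2,\dots$; then $(f_k)_k$ is an embedding of $M$ in $I^\omega$. The coordinates $p\mapsto\pi(p)(k)$ are continuous with values in $\{0,1\}$, hence locally constant, and their sets $N$ are empty. Each of the $n$ coordinates of $v_n$ is locally constant on $M\setminus C_n$ by \eqref{eq:vn}, so its set $N$ lies in $C_n$. As the $C_n$ are disjoint, a point of $C_n$ lies in at most $n$ of the sets $N(f_k)$, and a point of $\Gamma$ lies in none. Lemma~\ref{lem:coord} applies.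
\end{proof}

\begin{thebibliography}{9}

\bibitem{Eng} Engelking, \emph{Dimension Theory}.

\bibitem{Hat} Yasunao Hattori, \emph{Special metrics}, arXiv:math/0204130 (2002).

\end{thebibliography}
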